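\title{Profiles of polynomial growth have rational generating series}

\begin{abstract}
The profile of a relational structure $R$ counts, for each $n$, the isomorphism types of the substructures induced on $n$-element subsets. We prove that if $R$ is infinite, has bounded signature or finite kernel, and has a profile bounded by a polynomial, then the generating series of the profile has the form $P(Z)/\big((1-Z)(1-Z^{d_2})\cdots(1-Z^{d_k})\big)$ with $P\in\mathbb Z[Z]$ and $P(0)=1$. This answers a question posed by Pouzet and Thi\'ery. For a finite kernel $F$ we realize the age of $R$ on a set $F\cup(\mathbb Q\times V)$ with $V$ finite, in such a way that the type of a finite subset is given by its trace on $F$ and a vector of natural numbers, and we show that isomorphism is a semilinear relation between such vectors. It follows that the profile is $an^e+O(n^{e-1})$ with $a>0$ rational, that the denominator can be taken to be $(1-Z)(1-Z^p)^e$, and that no expression with fewer factors exists.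
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{relational structure} is a pair $R=(E,(\rho_\omega)_{\omega\in\Omega})$ in which $E$ is a set and each $\rho_\omega$ is an $n_\omega$-ary relation on $E$. The index set $\Omega$ may be infinite. The family $(n_\omega)_{\omega\in\Omega}$ is the \emph{signature} of $R$; it is \emph{bounded} if $\sup_\omega n_\omega<\infty$. Every subset $X$ of $E$ carries the induced structure $R|_X$. If $X$ and $Y$ are subsets of structures with the same signature, an \emph{isomorphism} from $X$ to $Y$ is a bijection $h\colon X\to Y$ such that, for every $\omega$, an $n_\omega$-tuple of elements of $X$ satisfies $\rho_\omega$ if and only if its image does; we write $X\cong Y$ when there is one. A \emph{type} is an isomorphism class of finite structures. The \emph{age} $\mathcal A(R)$ is the set of types of finite subsets of $E$, and the \emph{profile} of $R$ is the function $\varphi_R$ on $\mathbb N=\{0,1,2,\dots\}$ whose value $\varphi_R(n)$ is the number of types of $n$-element subsets of $E$. We assume throughout that $\varphi_R(n)$ is finite for every $n$, however large $\Omega$ is, and we put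
\[
\mathcal H_{\varphi_R}=\sum_{n\ge0}\varphi_R(n)Z^n .
\]

The profile measures how many different finite views of $R$ there are. If $E$ is infinite and carries no relation, or carries one linear order, then $\varphi_R=1$ and $\mathcal H_{\varphi_R}=1/(1-Z)$. If $k$ unary relations partition $E$ into $k$ infinite parts, an $n$-element subset is described by a vector in $\mathbb N^k$ with sum $n$, and $\mathcal H_{\varphi_R}=1/(1-Z)^k$. If the same partition is given by an equivalence relation, the parts lose their names, the types of size $n$ are the partitions of $n$ into at most $k$ parts, and $\mathcal H_{\varphi_R}=1/\big((1-Z)(1-Z^2)\cdots(1-Z^k)\big)$. For the star with one center and infinitely many leaves the profile is $1,1,2,2,2,\dots$, and $\mathcal H_{\varphi_R}=(1+Z^2)/(1-Z)$. In each case a type is described by finitely many counters and a bounded amount of further information. Vectors $x\in\mathbb N^k$ counted by the weight $\sum_j d_jx_j$ have generating series $1/\prod_j(1-Z^{d_j})$, so one is led to guess that a profile of at most polynomial growth always has a series with such a denominator.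

The guess needs a hypothesis, because relations of larger and larger arity can single out more and more elements of $E$, each of them visible only in very large subsets. The elements that are singled out form the \emph{kernel} $K(R)$: the set of $x\in E$ with $\mathcal A(R|_{E\setminus\{x\}})\ne\mathcal A(R)$. Thus $x\in K(R)$ if and only if there is a type in $\mathcal A(R)$ such that every subset of $E$ of that type contains $x$. The kernel of the star is its center. We say that the profile is \emph{bounded by a polynomial} if $\varphi_R(n)\le bn^m$ for some $b>0$, some $m\in\mathbb N$ and all large $n$. The following facts are known.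
\begin{itemize}
\item[(i)] If $E$ is infinite, then $\varphi_R$ is non-decreasing.
\item[(ii)] If the signature is bounded or $K(R)$ is finite, then the growth of $\varphi_R$ is either polynomial (that is, $an^m\le\varphi_R(n)\le bn^m$ for some $m$, some $a,b>0$ and all large $n$) or as fast as every polynomial.
\item[(iii)] If the signature is bounded and the profile is bounded by a polynomial, then $K(R)$ is finite.
\item[(iv)] For every increasing unbounded map $\varphi\colon\mathbb N\to\mathbb N$ there is a relational structure $R$ such that $\varphi_R$ is unbounded and eventually bounded above by $\varphi$.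
\end{itemize}
The question, posed in \cite{PT}, is whether under the hypothesis of (ii) a polynomial bound on the profile of an infinite structure forces $\mathcal H_{\varphi_R}$ to have the form suggested by the examples. It does.

\begin{theorem}\label{thm:main}
Let $R$ be a relational structure on an infinite set $E$, with $\varphi_R(n)<\infty$ for all $n$, with bounded signature or finite kernel, and with profile bounded by a polynomial. Then
\[
\mathcal H_{\varphi_R}=\frac{P(Z)}{(1-Z)(1-Z^{d_2})\cdots(1-Z^{d_k})}
\]
for some $k\ge1$, integers $1=d_1\le d_2\le\dots\le d_k$, and $P\in\mathbb Z[Z]$ with $P(0)=1$.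
\end{theorem}

By (iii), the kernel is finite in both cases of Theorem~\ref{thm:main}. For a finite kernel the proof needs the polynomial bound only along a sequence of values of $n$, and it gives more.

\begin{theorem}\label{thm:sharp}
Let $E$ be infinite, let $F=K(R)$ be finite, and suppose that for some $b>0$ and $m\in\mathbb N$
\begin{equation}\tag{G}\label{eq:G}
\varphi_R(n)\le bn^m\quad\text{for infinitely many } n .
\end{equation}
\begin{itemize}
\item[(a)] There are a finite nonempty set $V$ and a structure on $F\cup(\mathbb Q\times V)$ with the same age as $R$ in which the type of a finite subset $S$ depends only on $S\cap F$ and on the numbers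
\[
\mu_t(S)=\big|\{q\in\mathbb Q:\ S\cap(\{q\}\times V)=\{q\}\times t\}\big|,\qquad \emptyset\ne t\subseteq V .
\]
\item[(b)] There are an integer $e\ge0$ and a rational number $a>0$ with $\varphi_R(n)=an^e+O(n^{e-1})$; for $e=0$ the profile is eventually constant. Moreover $e+1$ is the maximal number of families in a reduced configuration (Definition~\ref{def:config}) in the structure of (a).
\item[(c)] $\mathcal H_{\varphi_R}=P(Z)/\big((1-Z)(1-Z^p)^e\big)$ for some $p\ge1$ and $P\in\mathbb Z[Z]$ with $P(0)=1$. The number $k=e+1$ of factors is the least possible in any expression as in Theorem~\ref{thm:main}.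
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:dichotomy}
If $E$ is infinite and $K(R)$ is finite, then either $\mathcal H_{\varphi_R}$ has the form in Theorem~\ref{thm:sharp}(c), or $\varphi_R(n)/n^m\to\infty$ for every $m$.
\end{corollary}

\begin{proposition}\label{prop:necessary}
The hypothesis ``bounded signature or finite kernel'' cannot be dropped from Theorem~\ref{thm:main}.
\end{proposition}

Of the four facts above, the proofs use (i) and (iii). The main obstacle is that the signature is arbitrary: no bounded amount of local information decides whether two finite sets are isomorphic, so the counters have to be produced from the growth condition. We first use the finiteness of the kernel to find disjoint copies of arbitrary finite parts of $R$ (Section~\ref{sec:copies}) and Ramsey's theorem to arrange them along $\mathbb Q$, so that finite subsets are coded by words; a first use of \eqref{eq:G} makes the alphabet finite (Section~\ref{sec:model}). A rigidity lemma describes all isomorphisms between sets built from many repeated letters (Section~\ref{sec:rigid}). With it, a second use of \eqref{eq:G} shows that the order of the letters is irrelevant (Section~\ref{sec:free}),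 and an induction shows that isomorphism is definable in Presburger arithmetic (Section~\ref{sec:semilinear}). The series and the asymptotics follow in Section~\ref{sec:series}.

\section{The method on three examples}\label{sec:examples}

In this section $F=\emptyset$, $V=\{u,v\}$, and the base set is $\mathbb Q\times V$. We write $u,v,uv$ for the three nonempty subsets of $V$, so that a finite set $S$ has a vector $\mu(S)=(\mu_{uv},\mu_u,\mu_v)$ as in Theorem~\ref{thm:sharp}(a), and $|S|=2\mu_{uv}+\mu_u+\mu_v$.

\begin{example}[Two classes]\label{ex:classes}
Take the equivalence relation with classes $\mathbb Q\times\{u\}$ and $\mathbb Q\times\{v\}$. The type of $S$ is the unordered pair formed by $\mu_u+\mu_{uv}$ and $\mu_v+\mu_{uv}$. Hence $\mu$ and $\mu'$ give the same type if and only if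
\[
\big(\mu_u+\mu_{uv},\,\mu_v+\mu_{uv}\big)\ \text{ equals }\ \big(\mu'_u+\mu'_{uv},\,\mu'_v+\mu'_{uv}\big)\ \text{ or }\ \big(\mu'_v+\mu'_{uv},\,\mu'_u+\mu'_{uv}\big),
\]
a condition written with addition, equality and logical connectives only. To count each type once, keep the lexicographically least vector that represents it. These are the vectors with $\mu_{uv}=0$ and $\mu_u\le\mu_v$, and they form the set $\mathbb N(0,0,1)+\mathbb N(0,1,1)$. The two generators are linearly independent and contribute $1$ and $2$ to the size, so $\mathcal H_{\varphi_R}=1/\big((1-Z)(1-Z^2)\big)$.
\end{example}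

\begin{example}[Perfect matching]\label{ex:matching}
Take the graph whose edges are the pairs $\{(q,u),(q,v)\}$. The type of $S$ is given by the number $\mu_{uv}$ of edges and the number $\mu_u+\mu_v$ of isolated vertices. The least representatives are the vectors with $\mu_u=0$; they form the set $\mathbb N(0,0,1)+\mathbb N(1,0,0)$, and again $\mathcal H_{\varphi_R}=1/\big((1-Z)(1-Z^2)\big)$. Here one counter counts two-element blocks, which is why the letters in Theorem~\ref{thm:sharp}(a) are subsets of $V$ and not elements.
\end{example}

In both examples three counters reduce to two, in two different ways. In Example~\ref{ex:classes} the letter $uv$ \emph{splits}: it may be replaced by a letter $u$ and a letter $v$ at separate positions. In Example~\ref{ex:matching} the letters $u$ and $v$ \emph{merge}. Once no letter splits and no two letters merge, the type determines the counters up to a permutation. The rigidity lemma of Section~\ref{sec:rigid} says that this holds in general, up to a bounded error.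

\begin{example}[Colored chain]\label{ex:chain}
Order $\mathbb Q\times V$ lexicographically with $u<v$ and add the unary relation $\mathbb Q\times\{v\}$. The types of size $n$ are the words of length $n$ in $u$ and $v$, so $\varphi_R(n)=2^n$. The structure is invariant under increasing maps of $\mathbb Q$, but the conclusion of Theorem~\ref{thm:sharp}(a) fails for it, since the words $uv$ and $vu$ are different types. This single failure already contradicts every polynomial bound. Indeed, use $N-1$ letters $v$ as separators: the words
\[
u^{d_1}\,v\,u^{d_2}\,v\cdots v\,u^{d_N}
\]
carry $N$ independent counters and give $\binom{n}{N-1}$ types of size $n$, for any $N$ we like.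
\end{example}

Section~\ref{sec:free} runs the argument of Example~\ref{ex:chain} in general. The difficulty there is to show that different vectors $(d_1,\dots,d_N)$ give essentially different types when all we know is that one pair of finite sets is not isomorphic. The rigidity lemma serves this purpose too.

\medskip
\noindent\textbf{Standing assumptions.} In Sections~\ref{sec:copies} to~\ref{sec:semilinear}, $E$ is infinite, $F=K(R)$ is finite and \eqref{eq:G} holds. We put $f=|F|$ and $E'=E\setminus F$, an infinite set.

\section{Copies over the kernel}\label{sec:copies}

An isomorphism \emph{over $F$} is an isomorphism between sets containing $F$ that fixes $F$ pointwise. For a finite $A\subset E'$, a \emph{copy} of $A$ is a set $A'\subset E'$ such that $F\cup A$ and $F\cup A'$ are isomorphic over $F$. Being a copy is an equivalence relation, and an isomorphism over $F$ from $F\cup D$ to $F\cup D'$ sends each $A\subseteq D$ to a copy of $A$.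

Our aim is to show that $A$ has copies avoiding any given finite subset of $E'$. The definition of the kernel gives less in two respects. It lets us avoid one point only, and the isomorphism it provides need not fix $F$: in the disjoint union of two infinite stars the kernel consists of the two centers, and an automorphism exchanges them. We first show that permuting $F$ is the worst that can happen.

\begin{lemma}\label{lem:B0}
There is a finite set $B_0$ with $F\subseteq B_0\subset E$ such that every isomorphism $h$ from a finite set $B\supseteq B_0$ onto a subset of $E$ satisfies $h(F)=F$.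
\end{lemma}

\begin{proof}
For $x\in F$ choose $\tau_x\in\mathcal A(R)$ such that all subsets of $E$ of type $\tau_x$ contain $x$, and let $F_x$ be the intersection of these subsets. Removing a point of $F_x$ from $E$ removes $\tau_x$ from the age, so $x\in F_x\subseteq F$. Finitely many sets of type $\tau_x$ already have intersection $F_x$: take one such set $T$ and, for each $z\in T\setminus F_x$, one that avoids $z$. Let $B_0$ be the union of $F$ and of these finitely many sets, for all $x\in F$.

Let $h\colon B\to B'$ be as in the statement. The subsets of $B$ of type $\tau_x$ have intersection $F_x$, and $h$ maps them onto the subsets of $B'$ of type $\tau_x$. So $h(F_x)$ is an intersection of sets of type $\tau_x$ and contains $F_x$. Both sets have the same finite cardinality, hence $h(F_x)=F_x$. Since $F=\bigcup_xF_x$, we get $h(F)=F$.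
\end{proof}

\begin{lemma}\label{lem:onepoint}
For every finite $A\subset E'$ and every $y\in E'$ there is a copy of $A$ that does not contain $y$.
\end{lemma}

\begin{proof}
Let $H$ be the set of permutations $\pi$ of $F$ such that every finite $B\supseteq F$ has an isomorphism onto a subset of $E$ extending $\pi$. The identity lies in $H$. If $\pi_1,\pi_2\in H$ and $B\supseteq F$, take $g$ on $B$ extending $\pi_1$ and then $h$ on $g(B)\supseteq F$ extending $\pi_2$; the map $h\circ g$ extends $\pi_2\pi_1$. So $H$ is a nonempty subset of a finite group closed under composition, hence a subgroup.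

For finite $B\supseteq B_0$ let $\Pi(B)$ be the set of restrictions to $F$ of isomorphisms from $B$ onto subsets of $E\setminus\{y\}$. By Lemma~\ref{lem:B0} it consists of permutations of $F$, and it is nonempty because $y\notin K(R)$. If $B\subseteq B_1$ then $\Pi(B)\supseteq\Pi(B_1)$. Choose $B^*$ with $|\Pi(B^*)|$ minimal and $\pi\in\Pi(B^*)$. For every finite $B\supseteq F$ we have $\Pi(B\cup B^*)=\Pi(B^*)$ by minimality, so $\pi$ extends to an isomorphism from $B\cup B^*$, and by restriction from $B$, onto a subset of $E\setminus\{y\}$. In particular $\pi\in H$, and therefore $\pi^{-1}\in H$.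

Take $g$ on $F\cup A$ extending $\pi^{-1}$, and $h$ on $g(F\cup A)\supseteq F$ extending $\pi$ with image avoiding $y$. Then $h\circ g$ fixes $F$ pointwise, and $h(g(A))$ is a copy of $A$ that avoids $y$.
\end{proof}

To pass from one point to finitely many we cannot simply apply Lemma~\ref{lem:onepoint} repeatedly, since avoiding a second point may bring back the first. Instead we move many copies of $A$ at once. A \emph{transversal} of a family of sets is a set that meets every member of the family.

\begin{lemma}\label{lem:compact}
Let $\mathcal E$ be a family of finite sets and $l\in\mathbb N$. If every finite subfamily of $\mathcal E$ has a transversal of size at most $l$, then so does $\mathcal E$.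
\end{lemma}

\begin{proof}
If $\mathcal E$ is empty, the empty set is a transversal. We use induction on $l$. Let $l=0$. The empty set meets no set, so it is not a transversal of any one-member subfamily; hence $\mathcal E$ has no member and we are done. Let $l\ge1$ and $\varepsilon\in\mathcal E$. For $z\in\varepsilon$ let $\mathcal E_z$ be the family of members avoiding $z$. Suppose that each $\mathcal E_z$ has a finite subfamily $\mathcal G_z$ with no transversal of size at most $l-1$. The finite family $\{\varepsilon\}\cup\bigcup_{z\in\varepsilon}\mathcal G_z$ has a transversal $T$ with $|T|\le l$. It contains some $z\in\varepsilon$, and $T\setminus\{z\}$ is a transversal of $\mathcal G_z$ of size at most $l-1$, a contradiction. So for some $z$ the induction hypothesis applies to $\mathcal E_z$ and gives a transversal of size at most $l-1$; adding $z$ to it gives a transversal of $\mathcal E$.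
\end{proof}

\begin{lemma}\label{lem:avoid}
For all finite $A,X\subset E'$ there is a copy of $A$ disjoint from $X$.
\end{lemma}

\begin{proof}
Fix $A$ and use induction on $k=|X|$. For $k=0$ take $A$ itself. Let $k\ge1$ and $x\in X$. By the induction hypothesis the family of all copies of $A$ has no transversal of size at most $k-1$ (points outside $E'$ meet no copy and can be deleted from a transversal). By Lemma~\ref{lem:compact} some finite family of copies $A_1,\dots,A_r$ has no such transversal either. Let $D=A_1\cup\dots\cup A_r$. Lemma~\ref{lem:onepoint} gives an isomorphism $h$ over $F$ from $F\cup D$ onto some $F\cup D'$ with $x\notin D'$. The sets $h(A_1),\dots,h(A_r)$ are copies of $A$, and since $h$ is a bijection they have no transversal of size at most $k-1$. So $X\setminus\{x\}$ misses some $h(A_j)$, and $x\notin h(A_j)$.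
\end{proof}

\section{A model on $F\cup(\mathbb Q\times V)$}\label{sec:model}

The profile depends only on the age, so we may replace $R$ by a more regular structure with the same age. We place disjoint copies of larger and larger parts of $R$ along $\mathbb Q$ and use Ramsey's theorem to make the interaction of the copies depend only on their order.

\subsection*{Words}
Let $V$ be a set. For $q\in\mathbb Q$ and $t\subseteq V$ write $qt=\{q\}\times t$. For a finite $Y\subset F\cup(\mathbb Q\times V)$, the \emph{support} $\operatorname{supp}Y$ is the set of $q\in\mathbb Q$ with $Y\cap qV\ne\emptyset$; rational numbers in this role are called \emph{positions}. For $q\in\operatorname{supp}Y$ the set $Y\cap qV=qt$ is the \emph{piece} of $Y$ at $q$ and the nonempty set $t$ is its \emph{letter}. The \emph{word} of $Y$ lists the letters in increasing order of position. A structure on $F\cup(\mathbb Q\times V)$ is \emph{order invariant} if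
\begin{itemize}
\item[(Inv)] for every increasing bijection $h\colon Q_1\to Q_2$ between finite subsets of $\mathbb Q$, the map $\tilde h$ that fixes $F$ pointwise and sends $(q,v)$ to $(h(q),v)$ is an isomorphism from each finite $X\subseteq F\cup(Q_1\times V)$ onto $\tilde h(X)$.
\end{itemize}
We use (Inv) in the following form: two finite sets with the same word and the same trace on $F$ are isomorphic, by a map that fixes this trace pointwise.

\subsection*{The Ramsey construction}
Call two injective $N$-tuples $(a_1,\dots,a_N)$ and $(b_1,\dots,b_N)$ of elements of $E$ \emph{equivalent} if $a_i\mapsto b_i$ is an isomorphism. Every tuple is equivalent to an enumeration of a fixed representative of its type, so there are at most $N!\,\varphi_R(N)$ classes. Recall Ramsey's theorem: if the $n$-element subsets of an infinite set $L$ are colored with finitely many colors, then $L$ has an infinite subset all of whose $n$-element subsets have the same color.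

The age is countable, since the profile is finite. Enumerate it as $\tau_1,\tau_2,\dots$, choose $T_j\subset E$ of type $\tau_j$ and a point $y\in E'$, and put $V_n=\{y\}\cup\bigcup_{j\le n}(T_j\setminus F)$. Then $V_1\subseteq V_2\subseteq\cdots$ are finite nonempty subsets of $E'$, and every type of $\mathcal A(R)$ is the type of a subset of some $F\cup V_n$. Put $V_\infty=\bigcup_nV_n$. Applying Lemma~\ref{lem:avoid} to $A=V_k$ and $X=\bigcup_{j<k}\iota_j(V_j)$ for $k=1,2,\dots$, we obtain isomorphisms $\iota_k$ over $F$ from $F\cup V_k$ onto subsets of $E$ such that the sets $\iota_k(V_k)\subset E'$ are pairwise disjoint.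

Fix enumerations of $F$ and of each $V_n$. For $n\le k_1<\dots<k_r$ let $\theta_n(k_1,\dots,k_r)$ be the injective tuple that lists $F$, then $\iota_{k_1}(V_n)$, \dots, then $\iota_{k_r}(V_n)$. By Ramsey's theorem there are infinite sets $L_1\supseteq L_2\supseteq\cdots$ of integers with $\min L_n\ge n$ such that the class of $\theta_n(k_1,\dots,k_n)$ is the same for all $k_1<\dots<k_n$ in $L_n$. For $r\le n$ the class of $\theta_n(k_1,\dots,k_r)$ is then also the same for all $k_1<\dots<k_r$ in $L_n$, because such a sequence can be extended upward to length $n$ inside $L_n$.

Let $U_\infty=F\cup(\mathbb Q\times V_\infty)$ and let $X\subset U_\infty$ be finite with support $q_1<\dots<q_r$. A \emph{chart} for $X$ is a map $\chi\colon X\to E$ that fixes $X\cap F$ and sends $(q_l,v)$ to $\iota_{k_l}(v)$, where $k_1<\dots<k_r$ lie in $L_n$ for some $n\ge\max(r,1)$ such that all letters of $X$ are contained in $V_n$. Charts exist and are injective, and the restriction of a chart for $X$ to a subset $X'$ is a chart for $X'$. If $\chi$ and $\chi'$ are charts for $X$ with parameters $n\le n'$, then $\chi'$ is also a chart with parameter $n$, because $L_{n'}\subseteq L_n$; so $\chi'\circ\chi^{-1}$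 is an isomorphism from $\chi(X)$ to $\chi'(X)$ by the choice of $L_n$. We declare that a tuple of elements of $U_\infty$ satisfies $\rho_\omega$ if its image under a chart for its set of entries does. This does not depend on the chart, and every chart becomes an isomorphism onto its image. Three properties follow.
\begin{itemize}
\item[(U1)] Every finite subset of $U_\infty$ is isomorphic to a subset of $E$.
\item[(U2)] $U_\infty$ satisfies (Inv): if $\chi$ is a chart for $\tilde h(X)$, then $\chi\circ\tilde h$ is a chart for $X$.
\item[(U3)] For $q\in\mathbb Q$, the map that fixes $F$ and sends $v$ to $(q,v)$ is an isomorphism from $F\cup V_n\subset E$ onto $F\cup qV_n$, since its composite with a chart is a restriction of some $\iota_k$.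
\end{itemize}

\subsection*{An algebra without zero divisors}
It remains to replace $V_\infty$ by a finite set. The \emph{type over $F$} of a finite $A\subset\mathbb Q\times V_\infty$ is the class of $F\cup A$ up to isomorphism over $F$. Let $\mathcal A_n$ be the set of types over $F$ of finite subsets of $\mathbb Q\times V_n$ and $\varphi_n(N)$ the number of those with $|A|=N$. Then $\mathcal A_1\subseteq\mathcal A_2\subseteq\cdots$. By (U1) the set $F\cup A$ has one of $\varphi_R(N+f)$ types, and its type over $F$ is determined by this type and an injection of $F$ into a fixed representative. Hence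
\begin{equation}\label{eq:upper}
\varphi_n(N)\le\varphi_R(N+f)\,(N+f)^f .
\end{equation}
We want to show that each strict inclusion $\mathcal A_n\subsetneq\mathcal A_{n'}$ costs a factor of order $N$ in the growth, so that \eqref{eq:G} permits only boundedly many of them. Adding a fixed new set to given sets does not obviously produce distinct types. We therefore count types as dimensions and look for injective linear maps.

Fix $n$. Let $\mathcal F_N$ be the $\mathbb Q$-vector space of rational-valued functions on the $N$-element subsets of $\mathbb Q\times V_n$ that are constant on types over $F$; thus $\dim\mathcal F_N=\varphi_n(N)$. For $\alpha\in\mathcal F_a$, $\beta\in\mathcal F_c$ and $|S|=a+c$ put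
\[
(\alpha\beta)(S)=\sum_{X\subseteq S,\ |X|=a}\alpha(X)\,\beta(S\setminus X).
\]

\begin{lemma}\label{lem:product}
We have $\alpha\beta\in\mathcal F_{a+c}$, and $\alpha\beta\ne0$ if $\alpha\neq0$ and $\beta\ne0$.
\end{lemma}

\begin{proof}
An isomorphism over $F$ from $F\cup S$ to $F\cup S'$ sends each subset of $S$ to a subset of $S'$ with the same type over $F$, so it matches the terms of the two sums, and $\alpha\beta\in\mathcal F_{a+c}$.

By (Inv), $\alpha(X)$ depends only on the word of $X$, a word over the finite alphabet $\Lambda_n$ of nonempty subsets of $V_n$. The \emph{size} of a word is the sum of the cardinalities of its letters. Regard $\alpha$ as a function on words that vanishes on words of size different from $a$, and do the same for $\beta$ and $c$. Let $p$ and $r$ be the maximal lengths of words on which $\alpha$ and $\beta$ are nonzero. Let $S$ have size $a+c$ and a word $z$ of length $p+r$. In a nonzero term, the supports of $X$ and $S\setminus X$ have at most $p$ and $r$ elements and cover the $p+r$ positions of $S$; so they are disjoint, of sizes $p$ and $r$, and no piece of $S$ is divided. Therefore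
\[
(\alpha\beta)(z)=\sum_J\alpha(z_J)\,\beta(z_{J^c}),
\]
where $J$ runs over the $p$-element subsets of $\{1,\dots,p+r\}$, $J^c$ is the complement, and $z_J$ is the subword of $z$ at the places in $J$.

Fix a total order on $\Lambda_n$ and compare words of equal length lexicographically. Let $w$ and $w'$ be the largest words of lengths $p$ and $r$ with $\alpha(w)\ne0$ and $\beta(w')\ne0$. A \emph{shuffle} of $w$ and $w'$ is a word $z$ of length $p+r$ with $z_J=w$ and $z_{J^c}=w'$ for some $J$; let $z$ be the largest shuffle. Suppose $\alpha(z_J)\beta(z_{J^c})\ne0$. Then $z_J\le w$ and $z_{J^c}\le w'$. Let $z'$ be the shuffle with $z'_J=w$ and $z'_{J^c}=w'$. If $z'\ne z$, consider the first place $i$ where they differ. If $i\in J$, this is the first place where $z_J$ and $w$ differ, so the letter of $w$ is the larger one; if $i\in J^c$, the same holds for $z_{J^c}$ and $w'$. In both cases $z'>z$, against the choice of $z$. So $z'=z$, and every nonzero term equals $\alpha(w)\beta(w')$. There is at least one such term because $z$ is a shuffle, so $(\alpha\beta)(z)$ is a positive integer multiple of $\alpha(w)\beta(w')\neq0$.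
\end{proof}

For instance, with letters $x<y$, $w=yx$ and $w'=y$, the shuffles are $yxy$ and $z=yyx$. The sets $J=\{1,3\}$ and $J=\{2,3\}$ each contribute $\alpha(yx)\beta(y)$, while $J=\{1,2\}$ contributes nothing because $yy>w$.

\begin{lemma}\label{lem:jump}
Each $\varphi_n$ is non-decreasing and $\varphi_n\ge1$. If $\mathcal A_n\subsetneq\mathcal A_{n'}$, there is an integer $\beta\ge1$ such that for all $N$
\begin{equation}\label{eq:jump}
\varphi_{n'}(N)\ge\frac{N}{2\beta}\,\varphi_n(\lceil N/2\rceil).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:product}, multiplication by the constant function $1\in\mathcal F_1$ is an injective linear map $\mathcal F_N\to\mathcal F_{N+1}$, and $\varphi_n(0)=1$.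

Let $\tau\in\mathcal A_{n'}\setminus\mathcal A_n$ have size $\beta$; then $\beta\ge1$, as the type of the empty set lies in $\mathcal A_n$. Work with the spaces $\mathcal F_N$ for $V_{n'}$ and let $N\ge\beta$. Multiplication by the indicator function of $\tau$ maps $\mathcal F_{N-\beta}$ injectively into $\mathcal F_N$. If the type over $F$ of $S$ lies in $\mathcal A_n$, then so do the types of all subsets of $S$, and no subset has type $\tau$. So the image consists of functions that vanish on the types in $\mathcal A_n$, and these form a space of dimension $\varphi_{n'}(N)-\varphi_n(N)$. Thus $\varphi_{n'}(N)\ge\varphi_n(N)+\varphi_{n'}(N-\beta)$. Apply this $j_0=\lfloor N/(2\beta)\rfloor$ times and use $\varphi_{n'}\ge\varphi_n$ for the last term to get $\varphi_{n'}(N)\ge\sum_{j=0}^{j_0}\varphi_n(N-j\beta)$. The sum has more than $N/(2\beta)$ terms, and each argument $N-j\beta$ is an integer that is at least $N/2$.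
\end{proof}

\begin{proposition}\label{prop:model}
There are a finite nonempty set $V$ and a structure on $U=F\cup(\mathbb Q\times V)$ that has age $\mathcal A(R)$ and satisfies {\rm(Inv)}.
\end{proposition}

\begin{proof}
Let $\mathcal A_{n_0}\subsetneq\dots\subsetneq\mathcal A_{n_l}$ be a chain, with constants $\beta_1,\dots,\beta_l$ from Lemma~\ref{lem:jump}. For $N\ge1$ put $N_0=N$ and $N_{j+1}=\lceil N_j/2\rceil$, so that $N_j\ge N/2^j$. Applying \eqref{eq:jump} $l$ times gives
\[
\varphi_{n_l}(N)\ge\varphi_{n_0}(N_l)\prod_{j=0}^{l-1}\frac{N_j}{2\beta_{l-j}}\ge C N^l
\]
with $C>0$ independent of $N$. By \eqref{eq:upper} and \eqref{eq:G}, $\varphi_{n_l}(N)\le b(N+f)^{m+f}$ for infinitely many $N$. Hence $l\le m+f$, and there is $n^*$ with $\mathcal A_n=\mathcal A_{n^*}$ for all $n\ge n^*$. Put $V=V_{n^*}$ and give $U$ the structure induced by $U_\infty$; it satisfies (Inv), and its age is contained in $\mathcal A(R)$ by (U1). Conversely, let $\tau\in\mathcal A(R)$ be the type of $F_1\cup A$ with $F_1\subseteq F$ and $A\subseteq V_n$, $n\ge n^*$. By (U3), $\tau$ is the type of $F_1\cup qA$. Since $\mathcal A_n=\mathcal A_{n^*}$, there is an isomorphism over $F$ from $F\cup qA$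 onto some $F\cup A^*$ with $A^*\subset\mathbb Q\times V$, and it maps $F_1\cup qA$ onto $F_1\cup A^*\subset U$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:model} fails without a growth condition. Let $R$ be an equivalence relation with infinitely many classes, all infinite; its kernel is empty. In an order invariant equivalence relation on $\mathbb Q\times V$ with $V$ finite, a class with more than $|V|$ elements contains two points $(q,v),(q',v)$, hence all of $\mathbb Q\times\{v\}$ by (Inv). So at most $|V|$ classes have more than $|V|$ elements, and the age is not $\mathcal A(R)$.
\end{remark}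

From now on everything takes place in the structure $U$, and $\varphi_R(n)$ is the number of types of $n$-element subsets of $U$. We put $\ell=|V|$ and let $\Lambda$ be the set of nonempty subsets of $V$.

\section{Configurations and rigidity}\label{sec:rigid}

A configuration is a part of $U$ in which types are governed by counters: a fixed finite core, and finitely many families of positions, each family carrying one letter that may be repeated any number of times.

\begin{definition}\label{def:config}
A \emph{configuration} consists of a finite set $W_0\subset U$ (the \emph{core}), a finite, possibly empty, index set $\mathcal I$, letters $t_i\in\Lambda$, and pairwise disjoint infinite sets $I_i\subseteq\mathbb Q\setminus\operatorname{supp}W_0$ for $i\in\mathcal I$, such that the set $W=W_0\cup\bigcup_iI_i\times t_i$ satisfies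
\begin{itemize}
\item[(C1)] $Y\cup qs\cong Y\cup q's$ for all $i$, all $\emptyset\ne s\subseteq t_i$, all finite $Y\subset W$ and all $q,q'\in I_i\setminus\operatorname{supp}Y$.
\end{itemize}
We denote the configuration by $W$ and call the sets $I_i\times t_i$ its \emph{families}. It is \emph{reduced} if moreover
\begin{itemize}
\item[(C2)] for each $i$ and each $\emptyset\ne s\subsetneq t_i$ there are a finite $Y\subset W$ and $q\ne q'$ in $I_i\setminus\operatorname{supp}Y$ with $Y\cup qt_i\not\cong Y\cup qs\cup q'(t_i\setminus s)$;
\item[(C3)] for $i\ne i'$ there are a finite $Y\subset W$, $q\in I_i\setminus\operatorname{supp}Y$ and $q'\in I_{i'}\setminus\operatorname{supp}Y$ with $Y\cup qt_i\not\cong Y\cup q't_{i'}$.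
\end{itemize}
A triple $(Y,q,q')$ as in (C2) or (C3) is a \emph{witness}.
\end{definition}

Condition (C1) says that pieces move freely inside a family. It only asserts equality of types; the isomorphism need not fix $Y$, as a linear order shows. Condition (C2) says that no letter splits, and (C3) that no two families merge.

\begin{lemma}[Relocation]\label{lem:relocate}
Let $W$ be a configuration, $X\subset W$ finite, and $\pi_i\colon I_i\cap\operatorname{supp}X\to I_i$ an injection for each $i$. Let $X^\pi$ be obtained from $X$ by keeping $X\cap W_0$ and replacing each piece $qs$ with $q\in I_i$ by $\pi_i(q)s$. Then $X\cong X^\pi$.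
\end{lemma}

\begin{proof}
As $I_i$ is infinite, there are injections $\pi'_i\colon I_i\cap\operatorname{supp}X\to I_i$ whose values avoid $\operatorname{supp}X\cup\operatorname{supp}X^\pi$. Move the pieces one at a time from $q$ to $\pi'_i(q)$, and then one at a time from $\pi'_i(q)$ to $\pi_i(q)$. At each move the target position is unoccupied, so (C1) applies with $Y$ the current set minus the moving piece.
\end{proof}

Consequently a witness $(Y,q,q')$ remains a witness if, for each $l$, the positions in $I_l\cap(\operatorname{supp}Y\cup\{q,q'\})$ are replaced by their images under an injection into $I_l$: both sides of the non-isomorphism keep their types.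

A \emph{full} subset of $W$ is a set $S=W_0\cup\bigcup_iJ_i\times t_i$ with finite $J_i\subset I_i$. The sets $qt_i$ with $q\in J_i$ are its \emph{columns of family $i$}. By Lemma~\ref{lem:relocate} the type of $S$ depends only on $d=(|J_i|)_{i\in\mathcal I}$, and we denote it by $W[d]$. If $g\colon S\to S'$ is an isomorphism between full subsets of two configurations, a column $C$ of $S$ is \emph{good} (for $g$) if $g(C)$ is a column of $S'$.

\begin{example}\label{ex:reduced}
In Example~\ref{ex:classes}, a single family with letter $uv$ violates (C2), and a cyclic permutation of the points $(q,u)$ of a full set with at least two columns is an automorphism for which no column is good. The families $I_1\times u$ and $I_2\times v$ form a reduced configuration $W'$ with empty core: for (C3) let $Y$ be one point of $I_1\times u$. Adding a point $(q_0,u)$ as core gives a reduced configuration $W$ with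
\[
W[d_1,d_2]=W'[d_1+1,d_2]=W'[d_2,d_1+1],
\]
so an isomorphism may permute the families and shift the counters. In Example~\ref{ex:matching}, the families $I_1\times u$ and $I_2\times v$ violate (C3), and the type depends only on $d_1+d_2$. The families $I_1\times uv$ and $I_2\times v$ form a reduced configuration, with $Y=\emptyset$ in both witnesses.
\end{example}

The rigidity lemma says that between reduced configurations nothing else happens.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $W$ and $W'$ be reduced configurations. There are integers $n_0>c\ge0$ such that the following holds for all full sets $S=W_0\cup\bigcup J_i\times t_i$ and $S'=W'_0\cup\bigcup J'_{j}\times t'_{j}$ with all $|J_i|,|J'_j|\ge n_0$ and all isomorphisms $g\colon S\to S'$.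
\begin{itemize}
\item[(a)] At most $c$ columns of $S$ are not good, and at most $c$ columns of $S'$ are not images of good columns.
\item[(b)] There is a bijection $\sigma\colon\mathcal I\to\mathcal I'$ such that a good column is of family $i$ if and only if its image is of family $\sigma(i)$. Moreover $\big||J_i|-|J'_{\sigma(i)}|\big|\le c$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix one witness for each instance of (C2) and (C3) in $W$ and in $W'$. Let $M\ge1$ be such that, for each of these finitely many witnesses $(Y,q,q')$, the set $\operatorname{supp}Y\cup\{q,q'\}$ has at most $M$ elements in the union of the $I_i$ (of the $I'_j$, for $W'$). In Steps 1 and 2 we only assume that all $|J_i|,|J'_j|\ge M$, so that every fixed witness can be relocated into $S$ or $S'$.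

\smallskip
\emph{Step 1: few columns are torn.} A column $C$ of $S$ is \emph{torn} by $g$ if $g(C)$ meets $W'_0$ or is not contained in one column of $S'$. The idea is as follows. If many columns of family $i$ are torn, many are torn in the same way. Take two of them, at $q_0$ and $q_1$, and let $s\subsetneq t_i$ be a maximal part sent into one column of $S'$. In $S'$, condition (C1) lets us exchange the image of $q_0(t_i\setminus s)$ for that of $q_1(t_i\setminus s)$. Pulled back to $S$, this says that $t_i$ splits, against (C2). The work is to place the witness for (C2) so that the positions involved in the exchange are unoccupied.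

Columns are disjoint, so at most $|W'_0|$ of them have an image meeting $W'_0$. Let $qt_i$ be a column whose image avoids $W_0'$. For $v\in t_i$ write $g(q,v)=(p_v(q),\hat v)$ with $p_v(q)\in J'_{j_v}$. The \emph{pattern} of $q$ consists of the map $v\mapsto(j_v,\hat v)$ and of the equivalence relation $p_v(q)=p_w(q)$ on $t_i$. For each $i$ there are at most $\kappa=(|\mathcal I'|\ell+1)^{\ell}\,2^{\ell^2}$ patterns. Put
\[
b_0=\ell\,(|W_0|+M\ell)+M\ell^2 .
\]
We claim that if $B\subseteq J_i$ is a set of positions of torn columns with images avoiding $W'_0$ and with one common pattern, then $|B|\le b_0$.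

Suppose $|B|>b_0$. The columns are torn, so the common equivalence relation on $t_i$ has at least two classes. Let $s$ be one of them and $s^c=t_i\setminus s$; then $\emptyset\ne s\subsetneq t_i$. Take the fixed witness of (C2) for $(i,s)$. For $l\ne i$ relocate its positions in $I_l$ into $J_l$ by any injection, and let $Y_{\mathrm{out}}\subseteq S$ be the part of the relocated set $Y$ that lies outside family $i$; it has at most $|W_0|+M\ell$ points. For $X\subseteq S$ define the \emph{shadow} $\operatorname{sh}X=\operatorname{supp}(g(X)\setminus W'_0)$, the set of positions of the columns of $S'$ that $g(X)$ meets. Then $|\operatorname{sh}X|\le|X|$. A column of $S'$ has at most $\ell$ points and the sets $g(xt_i)$ are disjoint, so a given position lies in $\operatorname{sh}(xt_i)$ for at most $\ell$ elements $x\in B$. Discard from $B$ those $x$ for which $\operatorname{sh}(xt_i)$ meets $\operatorname{sh}Y_{\mathrm{out}}$; at most $\ell(|W_0|+M\ell)$ are discarded, and more than $M\ell^2$ remain. For each $x$, at most $\ell^2$ elements $x'\in B$, including $x$, have $\operatorname{sh}(x't_i)\cap\operatorname{sh}(xt_i)\ne\emptyset$. So we can choose successively $x_1,\dots,x_M$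 among the remaining elements with pairwise disjoint shadows $\operatorname{sh}(x_rt_i)$. Relocate the positions of the witness in $I_i$ injectively into $\{x_1,\dots,x_M\}$. The result is a witness $(Y,q_0,q_1)$ with $Y\subseteq S$ and $q_0,q_1\in B$,
\begin{equation}\label{eq:witness}
Y\cup q_0t_i\not\cong Y\cup q_0s\cup q_1s^c ,
\end{equation}
and the three sets $\operatorname{sh}Y$, $\operatorname{sh}(q_0t_i)$, $\operatorname{sh}(q_1t_i)$ are pairwise disjoint.

Let $s_1,\dots,s_h$ be the classes other than $s$. Since $q_0$ and $q_1$ have the same pattern, for each $l\le h$ there are a family $j(l)\in\mathcal I'$, a letter $\hat s_l\subseteq t'_{j(l)}$ and positions $p_l,p'_l\in J'_{j(l)}$ with $g(q_0s_l)=p_l\hat s_l$ and $g(q_1s_l)=p'_l\hat s_l$. Also $g(q_0s)$ lies at one position $p^*$. The positions $p^*,p_1,\dots,p_h$ are distinct, because different classes have different positions, and they form $\operatorname{sh}(q_0t_i)$. The positions $p'_1,\dots,p'_h$ are distinct and lie in $\operatorname{sh}(q_1t_i)$, so they differ from $p^*,p_1,\dots,p_h$. Finally $\operatorname{supp}g(Y)\subseteq\operatorname{sh}Y\cup\operatorname{supp}W'_0$ contains no $p_l$ and no $p'_l$, since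 the sets $I'_j$ avoid $\operatorname{supp}W'_0$. Hence (C1) for $W'$ allows us to move $\hat s_l$ from $p_l$ to $p'_l$ for $l=1,\dots,h$ in turn, and
\[
g(Y)\cup g(q_0s)\cup g(q_0s^c)\cong g(Y)\cup g(q_0s)\cup g(q_1s^c).
\]
Both sides are subsets of $S'$, and $g^{-1}$ carries this isomorphism to one that contradicts \eqref{eq:witness}. This proves the claim. So at most $\tau=|W'_0|+|\mathcal I|\kappa b_0$ columns of $S$ are torn by $g$. Exchanging the roles of $W$ and $W'$, at most $\tau'$ columns of $S'$ are torn by $g^{-1}$, where $\tau'$ is defined in the same way. Neither number depends on $S$, $S'$ or $g$.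

\smallskip
\emph{Step 2: proof of (a).} Let $C$ be a column of $S$ that is not torn, so $g(C)\subseteq C'$ for a column $C'$ of $S'$. If $C'$ is not torn by $g^{-1}$, then $g^{-1}(C')$ lies in one column of $S$; this column contains $C$, so it is $C$, and $g(C)=C'$. Thus a column that is not good is either torn or mapped into a column torn by $g^{-1}$, and such a column contains the images of at most $\ell$ columns. So at most $\tau+\ell\tau'$ columns of $S$ are not good. A column of $S'$ is the image of a good column exactly when it is good for $g^{-1}$, so at most $\tau'+\ell\tau$ columns of $S'$ are not such images. Put $c=(1+\ell)\max(\tau,\tau')$ and $n_0=\max(M,c+1)$.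

\smallskip
\emph{Step 3: proof of (b).} Let $C_1=x_1t_i$ and $C_2=x_2t_i$ be good columns of the same family $i$, and suppose that $g(C_1)$ and $g(C_2)$ belong to families $j_1\ne j_2$. Relocate the fixed witness of (C3) for $(j_1,j_2)$ into $S'$, sending $q$ and $q'$ to the positions of $g(C_1)$ and $g(C_2)$; this is possible since all $|J'_j|\ge M$. We obtain $Y'\subseteq S'$ disjoint from $g(C_1)$ and $g(C_2)$ with $Y'\cup g(C_1)\not\cong Y'\cup g(C_2)$. The set $g^{-1}(Y')\subseteq S$ is disjoint from $C_1$ and $C_2$, which are the pieces of $S$ at $x_1$ and $x_2$, so $x_1,x_2\notin\operatorname{supp}g^{-1}(Y')$. By (C1) for $W$, $g^{-1}(Y')\cup C_1\cong g^{-1}(Y')\cup C_2$, and applying $g$ gives a contradiction.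

Each family $i$ of $S$ has a good column, because $|J_i|>c$, and the images of all of them lie in one family $\sigma(i)$. The same argument for $g^{-1}$ gives $\sigma'\colon\mathcal I'\to\mathcal I$ such that the columns of family $j$ that are good for $g^{-1}$ are images of columns of family $\sigma'(j)$. A good column of family $i$ has an image of family $\sigma(i)$ that is good for $g^{-1}$, so $\sigma'(\sigma(i))=i$; exchanging the roles gives $\sigma(\sigma'(j))=j$. Hence $\sigma$ is a bijection with the stated property. At least $|J_i|-c$ columns of family $i$ are good and map injectively to columns of family $\sigma(i)$, so $|J_i|-c\le|J'_{\sigma(i)}|$; the same for $g^{-1}$ gives $|J'_{\sigma(i)}|-c\le|J_i|$.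
\end{proof}

\begin{corollary}\label{cor:lower}
If there is a reduced configuration with $k\ge1$ families, then $\varphi_R(n)\ge\gamma n^{k-1}$ for some $\gamma>0$ and all large $n$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:rigid} with $W'=W$. Consider the vectors $d\in\mathbb N^{\mathcal I}$ with $n_0\le d_i\le(n-|W_0|)/(k\ell)$ for all $i$. For large $n$ there are at least $\gamma_1n^k$ of them, with $\gamma_1>0$, and each $W[d]$ has size at most $n$. If $W[d]=W[d']$ for two such vectors, then $|d_i-d'_{\sigma(i)}|\le c$ for some permutation $\sigma$ and all $i$; so each type arises from at most $k!\,(2c+1)^k$ of them. By fact (i),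
\[
(n+1)\varphi_R(n)\ge\sum_{j\le n}\varphi_R(j)\ge\frac{\gamma_1n^k}{k!\,(2c+1)^k}.\qedhere
\]
\end{proof}

\section{Free movement}\label{sec:free}

So far the type of a set depends on its word. We now show that the order of the letters does not matter.

\begin{proposition}\label{prop:free}
For all $t\in\Lambda$, all finite $Y\subset U$ and all $q,q'\in\mathbb Q\setminus\operatorname{supp}Y$ we have $Y\cup qt\cong Y\cup q't$.
\end{proposition}

As in Example~\ref{ex:chain}, a failure provides a separator $t^*$ that $t$ cannot cross, and we consider the words $w^-\,t^{d_1}\,t^*\,t^{d_2}\,t^*\cdots t^*\,t^{d_N}\,w^+$. To apply Corollary~\ref{cor:lower} we need a reduced configuration. Condition (C3) comes from the separators. Conditions (C1) and (C2) involve proper subsets of $t$, and this is why we use induction on $|t|$.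

\begin{proof}
Assume the statement for all letters of cardinality less than $|t|$ (no assumption if $|t|=1$), and suppose that it fails for $t$, $Y$ and $q<q'$.

\smallskip
\emph{A separator.} Choose $q=x_0<x_1<\dots<x_j=q'$ outside $\operatorname{supp}Y$ such that each interval $(x_{r},x_{r+1})$ contains at most one point of $\operatorname{supp}Y$. Since $\cong$ is transitive, the statement fails for some consecutive pair, and we rename this pair $q,q'$. If $(q,q')$ contained no point of $\operatorname{supp}Y$, the two sets would have the same word and be isomorphic by (Inv). So it contains exactly one; let $t^*$ be the letter of $Y$ there, and let $w^-$ and $w^+$ be the words of the parts of $Y$ at positions below $q$ and above $q'$. By (Inv), a set with trace $Y\cap F$ and word $w^-t\,t^*w^+$ is never isomorphic to a set with trace $Y\cap F$ and word $w^-t^*t\,w^+$.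

Let $N=2^{|t|}+m+2$ with $m$ as in \eqref{eq:G}, and let $I_l=\{x\in\mathbb Q: l-1<x<l\}$ for $1\le l\le N$. Let $Y_0$ be the union of $Y\cap F$, of a set with word $w^-$ at negative positions, and of a set with word $w^+$ at positions greater than $N$. For $1\le l<N$ let $Y_l=Y_0\cup lt^*$, where $lt^*$ is the piece with letter $t^*$ at position $l$. Put $W_0=Y_1\cup\dots\cup Y_{N-1}$ and $W=W_0\cup\bigcup_{l\le N}I_l\times t$. If $i<i'$, position $i$ lies between $I_i$ and $I_{i'}$, so
\begin{equation}\label{eq:separate}
Y_i\cup xt\not\cong Y_i\cup x't\qquad(x\in I_i,\ x'\in I_{i'},\ i<i').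
\end{equation}

\smallskip
\emph{$W$ satisfies (C1).} For $s\subsetneq t$ this is the induction hypothesis. Let $s=t$, let $X\subset W$ be finite and let $x<x'$ in $I_i\setminus\operatorname{supp}X$. Inserting intermediate positions as above, which lie in the interval $I_i$, and using (Inv), we may assume that exactly one $p\in\operatorname{supp}X$ lies between $x$ and $x'$. Then $p\in I_i$, so the letter $t_p$ of $X$ at $p$ is contained in $t$. The words of $X\cup xt$ and $X\cup x't$ have the forms $z\,t\,t_p\,z'$ and $z\,t_p\,t\,z'$. If $t_p=t$ they are equal and (Inv) applies. If $|t_p|<|t|$, the induction hypothesis lets us move the piece $pt_p$ of $X\cup xt$ to a position below $x$ and above all smaller positions of $X$. The new set has word $z\,t_p\,t\,z'$ and the same trace on $F$, and (Inv) applies.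

\smallskip
\emph{Most families satisfy (C2).} Let $\emptyset\ne s\subsetneq t$. Say that $s$ \emph{splits} $i$ if $X\cup xt\cong X\cup xs\cup x_1(t\setminus s)$ for all finite $X\subset W$ and all $x\ne x_1$ in $I_i\setminus\operatorname{supp}X$. Suppose $s$ splits both $i$ and $i'$, with $i<i'$. Take $x\ne x_1$ in $I_i$ and $x'\ne x'_1$ in $I_{i'}$. Then
\[
Y_i\cup xt\cong Y_i\cup xs\cup x_1(t\setminus s)\cong Y_i\cup x's\cup x'_1(t\setminus s)\cong Y_i\cup x't ,
\]
where the middle step moves $s$ from $x$ to $x'$ and then $t\setminus s$ from $x_1$ to $x_1'$, by the induction hypothesis. This contradicts \eqref{eq:separate}. So each $s$ splits at most one index, and the set $\mathcal I$ of indices split by no $s$ has at least $N-2^{|t|}=m+2$ elements.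

\smallskip
\emph{A reduced configuration.} For $i\in\mathcal I$ and $\emptyset\neq s\subsetneq t$ choose a finite $X_{i,s}\subset W$ and positions in $I_i$ showing that $s$ does not split $i$. The set $X_{i,s}$ may use families outside $\mathcal I$, so we put those points into the core: let $W^*_0$ be the union of $W_0$ and of all sets $X_{i,s}\cap\bigcup_{l\notin\mathcal I}I_l\times t$. Its support avoids $I_i$ for $i\in\mathcal I$. The set $W^*=W_0^*\cup\bigcup_{i\in\mathcal I}I_i\times t$ is contained in $W$, so it satisfies (C1). It contains every $X_{i,s}$, so it satisfies (C2), and it contains every $Y_i$, so it satisfies (C3) by \eqref{eq:separate}. Corollary~\ref{cor:lower} gives $\varphi_R(n)\ge\gamma n^{m+1}$ for some $\gamma>0$ and all large $n$, which contradicts \eqref{eq:G}.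
\end{proof}

For a finite $S\subset U$ let $\mu(S)=(\mu_t(S))_{t\in\Lambda}\in\mathbb N^\Lambda$, where $\mu_t(S)$ is the number of pieces of $S$ with letter $t$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Take $U$ from Proposition~\ref{prop:model}. Let $S\cap F=S'\cap F$ and $\mu(S)=\mu(S')$. Match the pieces of $S$ with pieces of $S'$ having the same letters. By Proposition~\ref{prop:free}, move the pieces of $S$ one at a time to distinct positions outside $\operatorname{supp}S\cup\operatorname{supp}S'$ and then one at a time to the positions of their partners. The type does not change, so $S\cong S'$.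
\end{proof}

For $A\subseteq F$ and $\mu\in\mathbb N^\Lambda$ we write $[A,\mu]$ for the type of the sets $S$ with $S\cap F=A$ and $\mu(S)=\mu$. Its size is $|A|+\sum_t|t|\mu_t$, and $\mathcal A(R)$ is the set of all types $[A,\mu]$.

\section{Isomorphism is a semilinear relation}\label{sec:semilinear}

Different pairs $(A,\mu)$ may give the same type, and to count types we have to control this relation. We recall the relevant class of sets. A \emph{linear} subset of $\mathbb N^r$ is a set $a+\mathbb Np_1+\dots+\mathbb Np_h$ with $h\geq0$ and $a,p_1,\dots,p_h\in\mathbb N^r$; a \emph{semilinear} set is a finite, possibly empty, union of linear sets. A set is \emph{Presburger-definable} if it is defined by a first-order formula over $\mathbb N$ built from variables, $0$, $1$, $+$, $=$, $<$, logical connectives and quantifiers. We use three facts.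
\begin{itemize}
\item[(S1)] The semilinear sets are exactly the Presburger-definable sets \cite{GS}. Hence they are closed under Boolean operations, projections, and images and preimages under affine maps with coefficients in $\mathbb N$.
\item[(S2)] Every semilinear set is a finite disjoint union of sets $a+\mathbb Np_1+\dots+\mathbb Np_h$ with $p_1,\dots,p_h$ linearly independent \cite{ES}; see also \cite{Ito}.
\item[(S3)] Dickson's lemma: every subset of $\mathbb N^r$ has finitely many minimal elements for the componentwise order. Hence a subset that is closed upward is a finite union of translates $a+\mathbb N^r$, and so it is semilinear.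
\end{itemize}

Lemma~\ref{lem:rigid} applies only to reduced configurations and large counters. To handle the other cases by induction we need a class of objects in which one can split a letter, merge two letters, and freeze a counter at a small value.

\begin{definition}
A \emph{datum} is a triple $T=(A,\nu,\Gamma)$ with $A\subseteq F$, $\nu\in\mathbb N^\Lambda$ and $\Gamma\subseteq\Lambda$. For $d\in\mathbb N^\Gamma$, extended by zeros to an element of $\mathbb N^\Lambda$, put $T[d]=[A,\nu+d]$. The \emph{weight} of $T$ is $\|T\|=\sum_{t\in\Gamma}(2|t|-1)$.
\end{definition}

For each datum $T$ fix a finite $W_0\subset U$ with $W_0\cap F=A$ and $\mu(W_0)=\nu$, and pairwise disjoint infinite sets $I_t\subseteq\mathbb Q\setminus\operatorname{supp}W_0$ for $t\in\Gamma$. With the families $I_t\times t$ this is a configuration $W_T$, since (C1) holds by Proposition~\ref{prop:free}, and $W_T[d]=T[d]$. We call $T$ \emph{reduced} if $W_T$ is. The weight is chosen so that it decreases when one letter is replaced by two complementary parts. We write $\mathbf 1_t$ for the unit vector at the coordinate $t$.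

\begin{lemma}[Reduction]\label{lem:reduce}
If $T=(A,\nu,\Gamma)$ is not reduced, there are a datum $T_1=(A,\nu,\Gamma_1)$ with $\|T_1\|<\|T\|$ and a linear map $\psi\colon\mathbb N^\Gamma\to\mathbb N^{\Gamma_1}$ with coefficients in $\mathbb N$ such that $T[d]=T_1[\psi(d)]$ for all $d\in\mathbb N^\Gamma$.
\end{lemma}

\begin{proof}
Let $W=W_T$ and let $S$ be a full subset of $W$ with family sizes $d$.

Suppose (C2) fails for $t$ and $s$, so that $Y\cup qt\cong Y\cup qs\cup q'(t\setminus s)$ for all finite $Y\subset W$ and $q\ne q'$ in $I_t\setminus\operatorname{supp}Y$. Replace the columns $qt$ of family $t$ in $S$, one after another, by $qs\cup q'(t\setminus s)$ with an unoccupied $q'\in I_t$. The sets stay inside $W$ and the type is preserved. The final set has trace $A$ and vector $\nu+\psi(d)$, where $\psi(d)=d-d_t\mathbf 1_t+d_t\mathbf 1_s+d_t\mathbf 1_{t\setminus s}$. Take $\Gamma_1=(\Gamma\setminus\{t\})\cup\{s,t\setminus s\}$. Then $\|T\|-\|T_1\|\ge(2|t|-1)-(2|s|-1)-(2|t\setminus s|-1)=1$.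

Suppose (C3) fails for $t\ne t'$, so that $Y\cup qt\cong Y\cup q't'$ for all finite $Y\subset W$, $q\in I_t\setminus\operatorname{supp}Y$ and $q'\in I_{t'}\setminus\operatorname{supp}Y$. Replace the columns of family $t'$, one after another, by columns $qt$ with unoccupied $q\in I_t$. Take $\Gamma_1=\Gamma\setminus\{t'\}$ and $\psi(d)=d-d_{t'}\mathbf 1_{t'}+d_{t'}\mathbf 1_t$. The weight drops by $2|t'|-1\ge1$.
\end{proof}

\begin{proposition}\label{prop:semilinear}
For all data $T=(A,\nu,\Gamma)$ and $T'=(A',\nu',\Gamma')$ the set
\[
\operatorname{Rel}(T,T')=\{(d,d')\in\mathbb N^\Gamma\times\mathbb N^{\Gamma'}:\ T[d]=T'[d']\}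
\]
is semilinear.
\end{proposition}

\begin{proof}
We use induction on $\|T\|+\|T'\|$. If $\Gamma=\Gamma'=\emptyset$, the set has at most one point. If $T$ is not reduced, then $\operatorname{Rel}(T,T')$ is the preimage of $\operatorname{Rel}(T_1,T')$ under $\psi\times\mathrm{id}$, with $T_1,\psi$ from Lemma~\ref{lem:reduce}; it is semilinear by induction and (S1). If $T'$ is not reduced, exchange the roles of $T$ and $T'$. So let both be reduced, and let $n_0>c$ be the constants of Lemma~\ref{lem:rigid} for $W_T$ and $W_{T'}$.

\smallskip
\emph{A small counter.} Let $t\in\Gamma$ and $a<n_0$. The datum $T_{t,a}=(A,\nu+a\mathbf 1_t,\Gamma\setminus\{t\})$ has smaller weight than $T$, and a pair $(d,d')$ with $d_t=a$ lies in $\operatorname{Rel}(T,T')$ if and only if the pair obtained by deleting the coordinate $d_t$ lies in $\operatorname{Rel}(T_{t,a},T')$. So the part of $\operatorname{Rel}(T,T')$ with $d_t=a$ is semilinear by induction and (S1). Exchanging the roles of $T$ and $T'$ settles the parts with $d'_{t'}=a<n_0$. There are finitely many such parts.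

\smallskip
\emph{All counters large.} Let $\operatorname{Rel}^+$ be the part where all coordinates of $d$ and $d'$ are at least $n_0$. For a bijection $\sigma\colon\Gamma\to\Gamma'$ and an integer vector $\epsilon\in\{-c,\dots,c\}^\Gamma$ let
\[
O_\epsilon=\{d\in\mathbb N^\Gamma:\ d_t\ge\max(n_0,n_0-\epsilon_t)\text{ for all }t\},
\]
a translate of $\mathbb N^\Gamma$, and for $d\in O_\epsilon$ define $d^{\sigma,\epsilon}\in\mathbb N^{\Gamma'}$ by $d^{\sigma,\epsilon}_{\sigma(t)}=d_t+\epsilon_t$. Let $D_{\sigma,\epsilon}$ be the set of $d\in O_\epsilon$ for which there is an isomorphism $g$ from a full subset $S$ of $W_T$ with family sizes $d$ onto a full subset $S'$ of $W_{T'}$ with family sizes $d^{\sigma,\epsilon}$ such that at most $c$ columns of $S$ are not good and good columns of family $t$ go to columns of family $\sigma(t)$. Then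
\[
\operatorname{Rel}^+=\bigcup_{\sigma,\epsilon}\{(d,d^{\sigma,\epsilon}):\ d\in D_{\sigma,\epsilon}\}.
\]
The inclusion $\subseteq$ is Lemma~\ref{lem:rigid}, and $\supseteq$ holds by the definitions of $O_\epsilon$ and $D_{\sigma,\epsilon}$. The union is finite, and the equations $d'_{\sigma(t)}=d_t+\epsilon_t$ are Presburger formulas (move $\epsilon_t$ to the left side if it is negative). So by (S1) it suffices to show that each $D_{\sigma,\epsilon}$ is semilinear.

Let $d\in D_{\sigma,\epsilon}$, with $g\colon S\to S'$ as above, and suppose $d-\mathbf 1_t\in O_\epsilon$. Since $d_t>c$, there is a good column $C$ of family $t$. The restriction of $g$ is an isomorphism from $S\setminus C$ onto $S'\setminus g(C)$. These are full sets with family sizes $d-\mathbf 1_t$ and $d^{\sigma,\epsilon}-\mathbf 1_{\sigma(t)}=(d-\mathbf 1_t)^{\sigma,\epsilon}$, and the remaining columns have the same images as before. Hence $d-\mathbf 1_t\in D_{\sigma,\epsilon}$. So $D_{\sigma,\epsilon}$ is closed downward in $O_\epsilon$, and $O_\epsilon\setminus D_{\sigma,\epsilon}$ is closed upward. The latter set is semilinear by (S3), and therefore so is $D_{\sigma,\epsilon}$ by (S1).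
\end{proof}

\begin{remark}
One can delete a good column from an isomorphism, but in general one cannot add one. Add to Example~\ref{ex:classes} the $N$-ary relation satisfied by the tuples of $N$ distinct points of $\mathbb Q\times\{u\}$. A bijection that exchanges the two classes, from a set with $x$ points of letter $u$ and $y$ points of letter $v$ onto a set with $y$ points of letter $u$ and $x$ points of letter $v$, is an isomorphism exactly when $x<N$ and $y<N$. Dickson's lemma absorbs such thresholds without our having to know them.
\end{remark}

\section{The series and the growth of the profile}\label{sec:series}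

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By fact (iii) the kernel is finite, and a polynomial bound implies \eqref{eq:G}. We prove the conclusion under the standing assumptions alone: $E$ infinite, $F=K(R)$ finite, and \eqref{eq:G}.

By Proposition~\ref{prop:semilinear} for the data $(A,0,\Lambda)$, the relation $[A,\mu]=[A',\mu']$ on $\mathbb N^\Lambda\times\mathbb N^\Lambda$ is semilinear for all $A,A'\subseteq F$. Fix a total order on the finitely many subsets of $F$ and an enumeration of $\Lambda$, and put $(A',\mu')<(A,\mu)$ if $A'<A$, or if $A'=A$ and $\mu'$ precedes $\mu$ lexicographically. Every nonempty set of pairs has a least element: minimize $A$, then the first coordinate of $\mu$, then the second, and so on. Let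
\[
M_A=\{\mu\in\mathbb N^\Lambda:\ \text{no }(A',\mu')<(A,\mu)\text{ satisfies }[A',\mu']=[A,\mu]\}.
\]
Each type in $\mathcal A(R)$ equals $[A,\mu]$ for exactly one pair with $\mu\in M_A$, namely its least representative. Hence
\[
\mathcal H_{\varphi_R}=\sum_{A\subseteq F}\ \sum_{\mu\in M_A}Z^{|A|+\sum_t|t|\mu_t}.
\]
The lexicographic order is Presburger-definable and $A'$ takes finitely many values, so $M_A$ is semilinear by (S1). By (S2) it is a finite disjoint union of sets $a+\mathbb Np_1+\dots+\mathbb Np_h$ with linearly independent $p_j$. Each element of such a set is $a+\sum_jx_jp_j$ for exactly one $x\in\mathbb N^h$, so the set contributes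
\[
\frac{Z^{w_0}}{(1-Z^{w_1})\cdots(1-Z^{w_h})},\qquad w_0=|A|+\sum_t|t|a_t,\quad w_j=\sum_t|t|(p_j)_t ,
\]
where $w_j\ge1$ for $j\ge1$ because $p_j\ne0$. Take as common denominator the product of $1-Z$ and of all these finitely many denominators, and list its exponents in non-decreasing order. The numerator $P$ lies in $\mathbb Z[Z]$, and $P(0)=\varphi_R(0)=1$.
\end{proof}

A series of this form has coefficients that are eventually polynomial on residue classes, and in general the leading coefficient may oscillate. Monotonicity excludes this.

\begin{lemma}\label{lem:quasi}
Let $\varphi\colon\mathbb N\to\mathbb N$ be non-decreasing with $\varphi(0)\ge1$, and suppose that $\mathcal H=\sum_n\varphi(n)Z^n$ equals $P(Z)/\prod_{j=1}^k(1-Z^{d_j})$ with $P\in\mathbb Z[Z]$ and $k\geq1$. Let $p$ be the least common multiple of the $d_j$. Then there are an integer $e\ge0$ and a rational $a>0$ with $\varphi(n)=an^e+O(n^{e-1})$, and $\varphi$ is eventually constant if $e=0$. Moreover $\mathcal H$ has a pole of order exactly $e+1$ at $Z=1$, and $(1-Z)(1-Z^p)^e\,\mathcal H\in\mathbb Z[Z]$.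
\end{lemma}

\begin{proof}
Since $1-Z^{d_j}$ divides $1-Z^p$ in $\mathbb Z[Z]$, we can write $\mathcal H=Q(Z)/(1-Z^p)^k$ with $Q=\sum_iq_iZ^i\in\mathbb Z[Z]$. From $(1-X)^{-k}=\sum_r\binom{r+k-1}{k-1}X^r$ we get, for $n\ge\deg Q$,
\[
\varphi(n)=\sum_{i\equiv n\ (\mathrm{mod}\ p)}q_i\binom{(n-i)/p+k-1}{k-1}=\sum_{j=0}^{k-1}a_j(n)\,n^j ,
\]
where each $a_j$ is a rational-valued function of period $p$. As $\varphi\ge1$, not all $a_j$ vanish identically; let $e$ be the largest index with $a_e\not\equiv0$. By periodicity $\varphi(n+p)-\varphi(n)=\sum_{j\le e}a_j(n)\big((n+p)^j-n^j\big)$ for large $n$, which is $O(n^{e-1})$, and is $0$ if $e=0$. For $0\le r\le p$ monotonicity gives $0\le\varphi(n+r)-\varphi(n)\le\varphi(n+p)-\varphi(n)$. If $e=0$, this shows that $\varphi$ is eventually constant. If $e\ge1$, we also have $\varphi(n+r)-\varphi(n)=(a_e(n+r)-a_e(n))n^e+O(n^{e-1})$; dividing by $n^e$ and letting $n\to\infty$ in a residue class mod $p$ gives $a_e(n+r)=a_e(n)$. In both cases $a_e$ is a rational constant $a\ne0$, and $a>0$ because $\varphi\ge0$.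

A function of period $p$ is a linear combination of the functions $n\mapsto\zeta^n$ with $\zeta^p=1$, in a unique way; write $a_j(n)=\sum_\zeta\gamma_{j,\zeta}\zeta^n$. Then $\gamma_{e,1}=a$ and $\gamma_{e,\zeta}=0$ for $\zeta\ne1$. Up to a polynomial, $\mathcal H$ equals $\sum_{j\le e}\sum_\zeta\gamma_{j,\zeta}\sum_nn^j(\zeta Z)^n$. Now $n^j$ is a linear combination of $\binom{n+i}{i}$, $0\le i\le j$, with coefficient $j!$ at $i=j$, and $\sum_n\binom{n+i}iX^n=(1-X)^{-i-1}$; so $\sum_nn^j(\zeta Z)^n$ is a rational function whose only pole is at $\zeta^{-1}$, of order exactly $j+1$. Therefore $\mathcal H$ has a pole of order $e+1$ at $1$, poles of order at most $e$ at the other $p$-th roots of unity, and no other pole. The polynomial $(1-Z)(1-Z^p)^e$ vanishes to order $e+1$ at $1$ and to order $e$ at the other $p$-th roots of unity, so its product with $\mathcal H$ is a polynomial. The coefficients are integers because both factors are power series with integer coefficients.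
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b) and (c)]
The proof of Theorem~\ref{thm:main} gives an expression for $\mathcal H_{\varphi_R}$ to which Lemma~\ref{lem:quasi} applies, by fact (i) and $\varphi_R(0)=1$. This yields the first sentence of (b) and the expression in (c), with $P(0)=\varphi_R(0)=1$. In any expression as in Theorem~\ref{thm:main} the denominator vanishes to order $k$ at $1$, so the pole of $\mathcal H_{\varphi_R}$ at $1$ has order at most $k$, and $k\ge e+1$.

It remains to identify $e+1$. By Corollary~\ref{cor:lower}, a reduced configuration with $k\ge1$ families gives $\gamma n^{k-1}\le\varphi_R(n)=O(n^e)$, so $k\le e+1$. For the converse, apply Lemma~\ref{lem:reduce} repeatedly to $(A,0,\Lambda)$. The weight decreases, so the process stops at a reduced datum $T_A=(A,0,\Gamma_A)$, and every type $[A,\mu]$ has the form $T_A[d]$. Let $k_0=\max_A|\Gamma_A|$; then $k_0\ge1$, because $\mathcal A(R)$ is infinite. If $|\Gamma_A|\geq1$, the number of $d\in\mathbb N^{\Gamma_A}$ with $|A|+\sum_t|t|d_t=n$ is at most $(n+1)^{|\Gamma_A|-1}$, since the last coordinate is determined by the others; if $\Gamma_A=\emptyset$ it is at most $1$. Hence $\varphi_R(n)\le2^f(n+1)^{k_0-1}$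 and $e\le k_0-1$. For $A$ with $|\Gamma_A|=k_0$, the configuration $W_{T_A}$ is reduced with $k_0$ families, so $k_0\le e+1$. Thus $k_0=e+1$, and this is the maximal number of families.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dichotomy}]
If \eqref{eq:G} holds for some $b$ and $m$, Theorem~\ref{thm:sharp}(c) applies. Otherwise, for every $m$ and every $b>0$ we have $\varphi_R(n)>bn^m$ for all but finitely many $n$, which means that $\varphi_R(n)/n^m\to\infty$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:necessary}]
It suffices to find $R$ on an infinite set such that $\varphi_R$ is unbounded and $\varphi_R(n)\le\log_2(n+2)$ for large $n$. Indeed, such a profile is bounded by a polynomial and non-decreasing by fact (i). If its series had the form in Theorem~\ref{thm:main}, Lemma~\ref{lem:quasi} would give $\varphi_R(n)\sim an^e$ with $a>0$, and $e\ge1$ because $\varphi_R$ is not eventually constant; this contradicts the logarithmic bound.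

Fact (iv), with ``increasing'' read as ``non-decreasing'', gives such a structure when applied to $n\mapsto\lfloor\log_2(n+2)\rfloor$; the base set is infinite because the profile is unbounded. Here is an explicit one. Let $E=\{1,2,3,\dots\}$. For $k\ge1$ put $n_k=2^{2^k}$ and let $\rho_k$ be the set of $n_k$-tuples of distinct elements whose first entry is $k$. Let $\lambda(n)$ be the number of $k\ge1$ with $n_k\le n$, and let $S,S'$ be $n$-element sets. For $k>\lambda(n)$ the relation $\rho_k$ is empty on $S$ and on $S'$. For $k\le\lambda(n)$ it is nonempty on $S$ if and only if $k\in S$; so isomorphic sets have the same trace on $\{1,\dots,\lambda(n)\}$. Conversely, if the traces agree, any bijection $S\to S'$ that fixes the trace pointwise is an isomorphism. Every subset of $\{1,\dots,\lambda(n)\}$ is a trace, since $\lambda(n)\le n$ and $E$ is infinite. Hence $\varphi_R(n)=2^{\lambda(n)}$, which is unbounded and at most $\log_2n$ for $n\ge2$. In this structure the signature is unbounded and $K(R)=E$: every set isomorphic to an $n_k$-element set containing $k$ contains $k$.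
\end{proof}

\begin{thebibliography}{9}

\bibitem{ES}
Eilenberg and Sch\"utzenberger, \emph{Rational sets in commutative monoids}, J. Algebra 13 (1969).

\bibitem{GS}
Ginsburg and Spanier, \emph{Semigroups, Presburger formulas, and languages}, Pacific J. Math. 16 (1966).

\bibitem{Ito}
Ito, J. Comput. System Sci. 3 (1969).

\bibitem{PT}
Maurice Pouzet and Nicolas M. Thi\'ery, \emph{Some relational structures with polynomial growth and their associated algebras}, arXiv:math/0601256 (2006).

\end{thebibliography}
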